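\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{The exact arithmetic condition for linearization\\ in ultradifferentiable algebras of germs}


\begin{abstract}
Let $A=z\mathbb C[[z]]_{(M_n)}$ be an ultradifferentiable algebra of formal germs and let $\omega$ be irrational. If $\omega$ is a Brjuno number, every $F\in A$ with $F'(0)=e^{2\pi i\omega}$ has its linearization in $A$. Carletti and Marmi asked whether the converse holds for every $A$. We show that it does not, by an elementary example with $M_n=e^{(n-1)^2}$. We then determine, for every $A$, the exact condition on $\omega$. It compares the growth of the partial Brjuno sums with the growth of $\frac1n\log M_n$ over all windows of degrees. It is Brjuno's condition for $A=z\mathbb C\{z\}$ and for no other $A$; for all Gevrey classes it is $\log q_{k+1}=O(q_k)$. The necessity of the condition for general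 $A$ rests on the theorem of Buff and Ch\'eritat on the size of quadratic Siegel disks.
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let $\omega\in\mathbb R\setminus\mathbb Q$ have convergents $p_k/q_k$, $k\ge0$, and put $\lambda=e^{2\pi i\omega}$ and $R_\lambda(z)=\lambda z$. For a formal germ $F(z)=\lambda z+\sum_{n\ge2}f_nz^n$, the \emph{linearization} of $F$ is the formal series
\[
H(z)=z+\sum_{n\ge2}h_nz^n,\qquad F\circ H=H\circ R_\lambda .
\]
It exists and is unique, because solving for $h_n$ only requires division by $\lambda^n-\lambda\neq0$. These divisors can be very small, so $H$ may grow faster than $F$. We ask when $H$ stays in the same class of series as $F$. The arithmetic of $\omega$ enters through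
\[
b_k=\frac{\log q_{k+1}}{q_k}\ge0 ;
\]
$\omega$ is a \emph{Brjuno number} if $\sum_{k\ge0}b_k<\infty$.

The classes are the following. Let $(M_n)_{n\ge1}$ be a sequence of positive reals such that
\begin{enumerate}
\item[0.] $\inf_{n\ge1}M_n^{1/n}>0$;
\item[1.] there is $C>0$ with $M_{n+1}\le C^{n+1}M_n$ for all $n$;
\item[2.] $(M_n)$ is logarithmically convex;
\item[3.] $M_mM_n\le M_{m+n-1}$ for all $m,n\ge1$;
\end{enumerate}
and put
\[
z\mathbb C[[z]]_{(M_n)}=\Big\{\sum_{n\ge1}f_nz^n:\ \exists\,c_1,c_2>0,\ |f_n|\le c_1c_2^nM_n\ \ \forall n\ge1\Big\}.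
\]
Under these conditions the set is an algebra closed under composition and derivation. Examples are the convergent series $z\mathbb C\{z\}$ ($M_n\equiv1$), the Gevrey classes $M_n=(n!)^s$ with $s>0$, and $M_n=n^{an^b}$ with $a>0$, $1<b<2$. Write
\begin{quote}
(P)\quad every $F\in A$ with $F'(0)=\lambda$ has its linearization $H$ in $A$
\end{quote}
for the property of the pair $(A,\omega)$, $A=z\mathbb C[[z]]_{(M_n)}$, that we study. It is known that (P) holds whenever $\omega$ is a Brjuno number. Carletti and Marmi \cite{CM} asked whether, for every $A$, property (P) holds \emph{if and only if} $\omega$ is a Brjuno number. In other words: given $A$ and an irrational $\omega$ that is not a Brjuno number, is there always some $F\in A$ with $F'(0)=\lambda$ whose linearization is not in $A$?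

When $A=z\mathbb C\{z\}$ the answer is yes (Corollary~\ref{cor:brjuno}(a)), and one may guess the same for all $A$: a larger class contains more germs $F$, hence more candidates for bad behavior. But a larger class also leaves more room for $H$, and the second effect can win.

\subsection{The results}

\begin{theorem}\label{thm:counter}
The sequence $M_n=e^{(n-1)^2}$ satisfies $0$--$3$, and there are irrational $\omega$ that are not Brjuno numbers for which $(\mathrm P)$ holds. Hence the answer to the question is no.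
\end{theorem}

The proof is short (Sections~\ref{sec:rec} and~\ref{sec:counter}) and uses only a majorant argument and standard facts on continued fractions. The rest of the paper finds the exact condition. Put
\[
\ell(n)=\tfrac1n\log M_n,\qquad S(x)=\sum_{q_k\le x}b_k .
\]

\begin{theorem}\label{thm:sharp}
Let $(M_n)$ satisfy $0$--$3$ and let $\omega$ be irrational. Then $(\mathrm P)$ holds if and only if
\begin{equation}\label{eq:star}
\sup_{1\le m\le n}\Big[\sum_{m<q_k\le n}\frac{\log q_{k+1}}{q_k}-\big(\ell(n)-\ell(m)\big)\Big]<\infty .\tag{$*$}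
\end{equation}
\end{theorem}

\begin{corollary}\label{cor:brjuno}
\begin{enumerate}
\item[(a)] If $\sup_n M_n^{1/n}<\infty$, i.e.\ $A=z\mathbb C\{z\}$, then $(\mathrm P)$ holds if and only if $\omega$ is a Brjuno number.
\item[(b)] If $\sup_n M_n^{1/n}=\infty$, there is a dense set, of the cardinality of the continuum, of irrational $\omega$ that are not Brjuno numbers and for which $(\mathrm P)$ holds.
\end{enumerate}
So ``\/$(\mathrm P)$ if and only if $\omega$ is Brjuno'' holds for $A$ exactly when $A=z\mathbb C\{z\}$.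
\end{corollary}

\begin{corollary}\label{cor:gevrey}
If $\ell(\lfloor e^{\sqrt n}\rfloor)-\ell(n)\to\infty$, then $(\mathrm P)$ holds if and only if $\sup_k\frac{\log q_{k+1}}{q_k}<\infty$. This covers all Gevrey classes $M_n=(n!)^s$, $s>0$, and the classes $M_n=n^{an^b}$, $a>0$, $1<b<2$.
\end{corollary}

Condition \eqref{eq:star} thus interpolates between $\sum b_k<\infty$ (when $\ell$ is bounded) and $\sup b_k<\infty$ (when $\ell$ grows fast enough). Section~\ref{sec:onediv} shows on an explicit germ why windows $(m,n]$ of degrees appear. Only the implication (P)$\Rightarrow$\eqref{eq:star} uses an external theorem, that of Buff and Ch\'eritat \cite{BC}. Theorem~\ref{thm:counter}, Corollary~\ref{cor:brjuno}(b), Corollary~\ref{cor:gevrey} and the implication \eqref{eq:star}$\Rightarrow$(P) are proved from scratch.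

\section{The recursion and a criterion}\label{sec:rec}

\subsection{Continued fractions}
Write $\omega=[a_0;a_1,a_2,\dots]$, so that $q_{-1}=0$, $q_0=1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$. Let $\|x\|$ be the distance from $x$ to $\mathbb Z$, and for $n\ge1$ put
\[
\varepsilon_n=|\lambda^n-1|=2\sin(\pi\|n\omega\|).
\]
We use the following standard facts, for $n\ge1$ and $k\ge0$:
\begin{gather}
4\|n\omega\|\le\varepsilon_n\le2\pi\|n\omega\|,\label{eq:eps}\\
\frac1{2q_{k+1}}<|q_k\omega-p_k|<\frac1{q_{k+1}},\label{eq:conv}\\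
\|n\omega\|>\frac1{2q_k}\quad\text{for }1\le n<q_k,\label{eq:best}\\
q_{k+2}\ge2q_k,\qquad q_k\ge F_{k+1},\label{eq:fib}
\end{gather}
where $F_1=F_2=1,\dots$ are the Fibonacci numbers. Here \eqref{eq:best}, which is vacuous for $k=0$, combines \eqref{eq:conv} with the best approximation property $\|n\omega\|\ge|q_{k-1}\omega-p_{k-1}|$ for $1\le n<q_k$. By \eqref{eq:fib}, sums such as $\sum_kq_k^{-1/2}$ and $\sum_kq_k^{-1}\log(8(k+2)^2)$ are bounded by constants independent of $\omega$; we call such constants \emph{universal}. We shall also use $\log y\le\sqrt y$ for $y>0$, which gives $\log(2q)/q\le\sqrt2\,q^{-1/2}$.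

\subsection{The recursion and its majorant}
Comparing coefficients of $z^n$ in $F\circ H=H\circ R_\lambda$ gives $h_1=1$ and, for $n\ge2$,
\begin{equation}\label{eq:rec}
(\lambda^n-\lambda)h_n=\sum_{m=2}^nf_m\sum_{n_1+\dots+n_m=n}h_{n_1}\cdots h_{n_m},\qquad|\lambda^n-\lambda|=\varepsilon_{n-1},
\end{equation}
with all $n_i\ge1$. Let $s_n$ be the solution when all divisors and all $f_m$ are replaced by $1$:
\[
s_1=1,\qquad s_n=\sum_{m=2}^n\ \sum_{n_1+\dots+n_m=n}s_{n_1}\cdots s_{n_m}\quad(n\ge2).
\]
The series $s(z)=\sum s_nz^n$ satisfies $s=z+\frac{s^2}{1-s}$, i.e.\ $2s^2-(1+z)s+z=0$, so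
$s(z)=\frac14\big(1+z-\sqrt{1-6z+z^2}\big)$. This is analytic for $|z|<3-2\sqrt2$, a disk containing $z=\frac16$, and $s(\frac16)=\frac14\big(\frac76-\frac16\big)=\frac14$. As $s_n\ge0$, we get $s_n\le6^n/4\le9^{n-1}$ for $n\ge2$. Since $s_1=1$,
\begin{equation}\label{eq:sn}
s_n\le9^{n-1}\qquad(n\ge1).
\end{equation}

The next lemma is used with $\theta=1$ and, in Section~\ref{sec:nec}, with a small $\theta$. Each step of \eqref{eq:rec} involves exactly one coefficient $f_m$ and one divisor, so a common factor $\theta$ in all coefficients pays for a factor $\theta^{-1}$ in all inverse divisors.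

\begin{lemma}\label{lem:major}
Let $\theta,R>0$ and let $K:\mathbb Z_{\ge0}\to\mathbb R$ satisfy $K(0)=0$ and
\begin{enumerate}
\item[(i)] $K(a)+K(b)\le K(a+b)$ for all $a,b\ge0$;
\item[(ii)] $\varepsilon_n^{-1}\le\theta^{-1}e^{K(n)-K(n-1)}$ for all $n\ge1$.
\end{enumerate}
If $|f_m|\le\theta R^{m-1}e^{K(m-2)}$ for all $m\ge2$, then $|h_n|\le s_nR^{n-1}e^{K(n-1)}$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Induction on $n$; the case $n=1$ is clear. Let $n\ge2$. In a term of \eqref{eq:rec} we have $(m-1)+\sum(n_i-1)=n-1$ and $(m-2)+\sum(n_i-1)=n-2$. So by induction and (i) the term is at most $\theta R^{n-1}e^{K(n-2)}s_{n_1}\cdots s_{n_m}$. Summing, $\varepsilon_{n-1}|h_n|\le\theta R^{n-1}e^{K(n-2)}s_n$, and (ii) with $n-1$ in place of $n$ gives the claim.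
\end{proof}

\begin{proposition}\label{prop:crit}
Suppose that $K(0)=0$, that $K$ satisfies {\rm(i)} and {\rm(ii)} of Lemma~\ref{lem:major} with $\theta=1$, and that for some $C\ge0$
\begin{enumerate}
\item[(iii)] $\log M_m\le K(m-2)+Cm$ for $m\ge2$;
\item[(iv)] $K(n-1)\le\log M_n+Cn$ for $n\ge1$.
\end{enumerate}
Then $(\mathrm P)$ holds.
\end{proposition}

\begin{proof}
Let $F\in A$ with $F'(0)=\lambda$. By (iii), $|f_m|\le c_1(c_2e^C)^me^{K(m-2)}$ for $m\ge2$. As $m\le2(m-1)$, this is at most $R^{m-1}e^{K(m-2)}$ for some $R\ge1$. By Lemma~\ref{lem:major}, \eqref{eq:sn} and (iv), $|h_n|\le(9R)^{n-1}e^{K(n-1)}\le(9R)^{n-1}e^{Cn}M_n$. So $H\in A$.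
\end{proof}

In view of condition 1, (iii) and (iv) say that $K(n)$ agrees with $\log M_n$ up to terms linear in $n$, which $A$ does not see. What is required is that, after such a correction, $\log M_n$ be superadditive with increments that dominate the small divisors.

\section{A counterexample}\label{sec:counter}

The criterion is easiest to meet when $\log M_n$ is quadratic. Its increments then grow linearly and by themselves dominate small divisors of size $e^{-n}$, whereas divisors of this size at infinitely many $q_k$ already violate Brjuno's condition.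

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $M_n=e^{(n-1)^2}$. Conditions $0$--$3$ hold: $M_n\ge1$; $M_{n+1}/M_n=e^{2n-1}\le(e^2)^{n+1}$; $(n-1)^2$ is convex; and $(m-1)^2+(n-1)^2\le(m+n-2)^2$.

\emph{Choice of $\omega$.} Let $a_{k+1}=\lfloor e^{q_k}/(2q_k)\rfloor$, starting from any $a_0$; this is at least $1$ because $e^q\ge eq>2q$ for $q\ge1$. Then
\[
q_{k+1}\le\tfrac12e^{q_k}+q_{k-1}\le\tfrac12e^{q_k}+q_k\le e^{q_k},
\qquad
q_{k+1}\ge a_{k+1}q_k\ge\tfrac14e^{q_k},
\]
the last step by $\lfloor x\rfloor\ge x/2$ for $x\ge1$. Hence $b_k\ge1-\frac{\log4}{q_k}\to1$, so $\sum b_k=\infty$ and $\omega$ is not a Brjuno number. On the other hand, given $n\ge1$ choose $k$ with $q_k\le n<q_{k+1}$. By \eqref{eq:eps} and \eqref{eq:best} (with $k+1$ in place of $k$),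
\[
\varepsilon_n\ge4\|n\omega\|>\frac2{q_{k+1}}\ge2e^{-q_k}\ge e^{-n}.
\]

\emph{The function $K(n)=n^2$} satisfies the hypotheses of Proposition~\ref{prop:crit}: (i) is clear; (ii) $K(n)-K(n-1)=2n-1\ge n\ge\log\varepsilon_n^{-1}$; (iii) $\log M_m=(m-1)^2=(m-2)^2+2m-3$; (iv) $K(n-1)=\log M_n$. Hence (P) holds.
\end{proof}

\section{What one small divisor costs}\label{sec:onediv}

\subsection{Normalization}
Replacing $M_n$ by $M_nM_1^{-1}(M_1/M_2)^{n-1}$ does not change $A$, hence not (P). It changes $\ell$ by a bounded function, so neither \eqref{eq:star} nor the hypotheses of the two corollaries are affected. \emph{From now on we assume $M_1=M_2=1$} and write $L(n)=\log M_n=n\ell(n)$. Then $L$ is convex with $L(1)=L(2)=0$, and so: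
\begin{itemize}
\item $L\ge0$, and $L$ is nondecreasing;
\item $L(n)/(n-1)$, $n\ge2$, is nondecreasing (slopes from the point $1$), and therefore so is $\ell(n)=\frac{L(n)}{n-1}\cdot\frac{n-1}n$, with $\ell(1)=0$;
\item by condition 1, there is $C_1\ge0$ with $L(n+1)\le L(n)+C_1n$ for all $n\ge1$.
\end{itemize}
Only these properties are used below. Conditions $0$ and $3$ play no further part; after normalization they follow from convexity.

\subsection{An explicit germ}
This subsection is motivation and is not used in the proofs. For $q\ge1$ and $c\in\mathbb C$ let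
\begin{equation}\label{eq:model}
F(z)=\lambda z\,(1+cz^q)^{-1/q},\qquad H(z)=z\,(1+w_0z^q)^{-1/q},\qquad w_0=\frac c{\lambda^q-1}.
\end{equation}
In the coordinate $w=z^{-q}$ the germ $F$ is the affine map $w\mapsto\lambda^{-q}(w+c)$, whose fixed point is $w_0$, and $H$ is the translation $w\mapsto w+w_0$, which moves $0$ to this fixed point. Indeed $H$ is the linearization of $F$: since $w_0+c=\lambda^qw_0$,
\[
1+cH^q=\frac{1+(w_0+c)z^q}{1+w_0z^q}=\frac{1+\lambda^qw_0z^q}{1+w_0z^q},
\qquad
F\circ H=\lambda z\,(1+\lambda^qw_0z^q)^{-1/q}=H\circ R_\lambda .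
\]
We have $(1+x)^{-1/q}=\sum_j(-1)^j\beta_jx^j$ with $\beta_j=\prod_{i=1}^j\frac{i-1+1/q}i$. For $j\ge1$ this gives $\beta_j\le1$ and $\beta_j\ge\frac1q\prod_{i=2}^j\frac{i-1}i=\frac1{qj}$. So
\[
|f_{jq+1}|\le|c|^j,\qquad|h_{jq+1}|\ge\frac1{qj}\Big(\frac{|c|}{\varepsilon_q}\Big)^j .
\]
Take $q=q_k$ with $k\ge1$, so that $\|q_k\omega\|=|q_k\omega-p_k|$. By \eqref{eq:eps} and \eqref{eq:conv}, $q_{k+1}/2\pi<1/\varepsilon_{q_k}<q_{k+1}/2$, so $\frac1{q_k}\log\frac1{\varepsilon_{q_k}}=b_k+O(1/q_k)$. Choose $\log|c|=q_k\ell(q_k)$. Then $|f_n|\le M_n$ for $n\ge2$, since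
\[
\frac{L(jq_k+1)}{jq_k}\ge\frac{L(q_k+1)}{q_k}\ge\ell(q_k)\qquad(j\ge1).
\]
The exponential growth rate of the coefficients, $\limsup\frac1n\log|\cdot|$, has risen from $\ell(q_k)$ for $F$ to $\ell(q_k)+b_k+O(1/q_k)$ for $H$. \emph{The small divisor at $q_k$ raises the growth rate, at all later degrees, by about $b_k$.}

In a class $A$ the rate allowed at degree $n$ is $\ell(n)$, up to a bounded error. The loss $b_k$ is therefore absorbed once $\ell(n)\ge\ell(q_k)+b_k$; it matters only together with the losses that occur before the class has grown enough. A germ whose nonlinear terms start just after degree $m$ may start with rate $\ell(m)$. If the losses simply add, its linearization has rate $\ell(m)+\sum_{m<q_k\le n}b_k$ at degree $n$. Requiring this to be at most $\ell(n)+O(1)$ for all $m\le n$ is condition \eqref{eq:star}. The two halves of the proof show that the losses add \emph{at most}, and \emph{at least}, in this way.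

\subsection{Bounded losses}

Both (P) and \eqref{eq:star} bound each single loss.

\begin{lemma}\label{lem:supb}
$(\mathrm P)$ implies $\sup_kb_k<\infty$.
\end{lemma}

\begin{proof}
Define $F$ recursively by $f_n=0$ unless $n=q_k+1$ for some $k$, and $f_n=\pm M_n$ if $n=q_k+1$. By \eqref{eq:rec}, $(\lambda^n-\lambda)h_n=f_n+X_n$, where $X_n$ depends only on $f_2,\dots,f_{n-1}$. Since $|X_n+M_n|+|X_n-M_n|\ge2M_n$, the sign can be chosen so that $|h_n|\ge M_n/\varepsilon_{n-1}$. As $F\in A$, (P) gives $c\ge1$ with $|h_n|\le c^nM_n$ for all $n$. For $n=q_k+1$ we get, using \eqref{eq:eps} and \eqref{eq:conv}, $q_{k+1}/2\pi\le1/\varepsilon_{q_k}\le c^{q_k+1}\le c^{2q_k}$, so $b_k\le\log(2\pi)+2\log c$.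
\end{proof}

\begin{lemma}\label{lem:starsup}
Condition \eqref{eq:star} implies $\sup_kb_k<\infty$.
\end{lemma}

\begin{proof}
Let $D$ be the supremum in \eqref{eq:star}. For $n\ge2$,
$\ell(n)-\ell(n-1)\le\frac{L(n)-L(n-1)}n\le C_1$. If $q_k\ge2$, \eqref{eq:star} with $n=q_k$, $m=q_k-1$ gives $b_k\le D+\ell(q_k)-\ell(q_k-1)\le D+C_1$. Only $k=0,1$ can have $q_k=1$.
\end{proof}

\section{Proof of the corollaries}

Here we assume Theorem~\ref{thm:sharp}; for Corollaries~\ref{cor:brjuno}(b) and~\ref{cor:gevrey} only the implication \eqref{eq:star}$\Rightarrow$(P) is needed.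

\begin{proof}[Proof of Corollary~\ref{cor:brjuno}]
As $M_n\ge1$, $\sup M_n^{1/n}<\infty$ implies $A=z\mathbb C\{z\}$. Conversely, if $A=z\mathbb C\{z\}$, then $\sum M_nz^n\in A$ converges, so $\sup M_n^{1/n}<\infty$.

(a) If $\ell$ is bounded, \eqref{eq:star} says that the sums $\sum_{m<q_k\le n}b_k$ are bounded, i.e.\ $\sum b_k<\infty$.

(b) Now $\ell$ increases to $\infty$. Fix an arbitrary finite initial block of partial quotients. After it put $a_{k+1}=1$, except at \emph{jump} indices $k_1<k_2<\cdots$, where $a_{k+1}$ is either $\lfloor e^{q_k}/q_k\rfloor$ or $\lfloor e^{q_k}/q_k\rfloor+1$, at our choice. The jump indices are chosen successively, so sparse that $\ell(q_{k_{j+1}})\ge\ell(q_{k_j})+3$. At a jump,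
\[
e^{q_k/2}\le e^{q_k}-q_k\le q_{k+1}\le e^{q_k}+2q_k\le3e^{q_k}\le e^{3q_k}.
\]
The first inequality holds for $q_k=1$ because $e-1>e^{1/2}$, and for $q\ge2$ because $e^q-e^{q/2}=e^{q/2}(e^{q/2}-1)\ge2\cdot\frac q2$. Hence $\frac12\le b_k\le3$ at jumps, and $\sum b_k=\infty$. At the other indices past the initial block, $q_{k+1}\le2q_k$ and $b_k\le\sqrt2\,q_k^{-1/2}$. So the non-jump indices contribute at most some $C<\infty$ to any sum of the $b_k$.

Let $r$ be the number of jumps with $q_{k_j}\in(m,n]$. Then $\sum_{m<q_k\le n}b_k\le C+3r$. If $r\ge1$, monotonicity of $\ell$ gives $\ell(n)-\ell(m)\ge3(r-1)$, and the bracket in \eqref{eq:star} is at most $C+3$; if $r=0$ it is at most $C$. So \eqref{eq:star} holds, hence (P). The set of these $\omega$ is dense because the initial block is arbitrary, and it has the cardinality of the continuum because of the binary choice at each jump.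
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:gevrey}]
If (P) holds, Lemma~\ref{lem:supb} gives $\sup b_k<\infty$. Conversely, let $b_k\le b^*<\infty$ for all $k$. The indices with $q_{k+1}<e^{\sqrt{q_k}}$ contribute at most $\sum q_k^{-1/2}<\infty$ to any sum of the $b_k$. Let $k<k'$ be consecutive among the remaining indices. Then $q_{k'}\ge q_{k+1}\ge e^{\sqrt{q_k}}$, so by hypothesis $\ell(q_{k'})-\ell(q_k)\ge b^*$ for all but finitely many such pairs. Therefore, if $r\ge1$ of the remaining indices have $q_k\in(m,n]$, then $\sum_{m<q_k\le n}b_k\le C+rb^*$ and $\ell(n)-\ell(m)\ge(r-1)b^*-C$, with $C$ independent of $m,n$. If $r=0$ the bracket in \eqref{eq:star} is at most $C$. So \eqref{eq:star} holds, hence (P).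

The hypothesis may be checked before normalization. For $M_n=(n!)^s$ we have $\ell(n)=s\log n+O(1)$ and $\ell(\lfloor e^{\sqrt n}\rfloor)-\ell(n)=s\sqrt n-s\log n+O(1)\to\infty$. For $M_n=n^{an^b}$ we have $\ell(n)=an^{b-1}\log n$, and the difference again tends to $\infty$.
\end{proof}

\section{Counting small divisors}\label{sec:count}

To prove \eqref{eq:star}$\Rightarrow$(P) we must show that losses add at most as in Section~\ref{sec:onediv}. Unrolling \eqref{eq:rec} writes $h_n$ as a sum over trees, with one divisor at each vertex: $\varepsilon_a$ if $a+1$ leaves lie above the vertex. We need to know how often a divisor of ``level $k$'', of size about $1/q_{k+1}$, can occur in one product. The model \eqref{eq:model} suggests about $n/q_k$ times. The constant matters: a bound $2n/q_k$ would give a loss $2S(n)$, which is useless for an exact condition. We get a constant $1+\eta_k$ with $\sum\eta_k<1$, so that the excess over $S(n)$ stays bounded when the $b_k$ are; the price is a level-dependent threshold.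

Put
\[
\tau_k=\frac1{8(k+1)^2},\qquad \eta_k=4\tau_k\le\tfrac12,\qquad A_k=\Big\{n\ge1:\ \|n\omega\|<\frac{\tau_k}{q_k}\Big\},\qquad e^{-w_k}=\frac{\tau_{k+1}}{q_{k+1}},
\]
so that $\sum_k\eta_k=\pi^2/12<1$ and $w_k=\log q_{k+1}+\log\tau_{k+1}^{-1}>0$. Let $g_k(0)=0$ and, for $n\ge1$,
\[
g_k(n)=\max\Big\{g_k(n-1)+1_{A_k}(n),\ \max_{a+b=n,\ a,b\ge1}\big(g_k(a)+g_k(b)\big)\Big\}.
\]
This is the least superadditive function with value $0$ at $0$ that is nondecreasing and increases by at least $1$ at each point of $A_k$, as (i) and (ii) of Lemma~\ref{lem:major} demand.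

\begin{lemma}\label{lem:count}
The function $g_k$ is integer-valued, nondecreasing and superadditive, with $g_k(n)\ge g_k(n-1)+1$ for $n\in A_k$. Moreover,
\[
g_k(n)=0\ \text{ for }n<q_k,\qquad g_k(n)\le(1+\eta_k)\frac n{q_k}\ \text{ for all }n ,
\]
and if $q_{k+1}\ge q_k/\tau_k$, then $g_k(n)\ge\lfloor n/q_k\rfloor$.
\end{lemma}

\begin{proof}
The first sentence holds by construction. Until the last paragraph, drop the index $k$. By \eqref{eq:best}, a number $d\ge1$ with $\|d\omega\|<\frac1{2q}$ satisfies $d\ge q$. As $\tau\le\frac18$, every element of $A$ is $\ge q$, so $g(n)=0$ for $n<q$. For $a\in A$ put $g^*(a)=g(a-1)+1$.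

\emph{Claim 1. Each $g(n)$ equals $\sum_{i=1}^sg^*(a_i)$ for some $s\ge0$ and $a_1,\dots,a_s\in A$ with $\sum a_i\le n$.} Induction on $n$; for $n=0$ take the empty list. If $g(n)=g(a)+g(b)$ with $a+b=n$, concatenate the lists of $a$ and $b$. Otherwise $g(n)=g(n-1)+1_A(n)$; take the list $(n)$ if $n\in A$, and the list of $n-1$ if $n\notin A$.

\emph{Claim 2. $g^*(a)\le(1+\eta)\frac aq-\eta$ for $a\in A$.} Induction on $a$. By Claim 1 for $n=a-1$ write $g^*(a)=1+\sum_{i=1}^sg^*(a_i)$ with $a_i\in A$ and $\sum a_i\le a-1$. Put $d=a-\sum a_i\ge1$. All of $a,a_1,\dots,a_s$ lie in $A$, so $\|d\omega\|<(s+1)\tau/q$. If $s$ is small, this forces $d\ge q$, so the list leaves a gap of length $q$ that pays for the additional $1$. If $s$ is large, the argument gives no gap; then the terms $-\eta$, one for each $a_i$, pay. Precisely: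
\begin{itemize}
\item If $(s+1)\tau\le\frac12$, then $d\ge q$, and by induction
\[
g^*(a)\le1+(1+\eta)\frac{a-q}q-s\eta\le(1+\eta)\frac aq-\eta .
\]
\item If $(s+1)\tau>\frac12$, then $s-1>\frac1{2\tau}-2\ge\frac1{4\tau}$ because $\tau\le\frac18$, so $(s-1)\eta>1$ and
\[
g^*(a)\le1+(1+\eta)\frac aq-s\eta\le(1+\eta)\frac aq-\eta .
\]
\end{itemize}

The two claims give $g(n)\le(1+\eta)n/q$.

Finally, if $q_{k+1}\ge q_k/\tau_k$, then $\|q_k\omega\|<1/q_{k+1}\le\tau_k/q_k$. So $q_k\in A_k$ and $g_k(q_k)\ge1$, and superadditivity and monotonicity give $g_k(n)\ge\lfloor n/q_k\rfloor$.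
\end{proof}

\paragraph{Every small divisor is counted.} Let $n\ge1$. Since $A_k\subset[q_k,\infty)$, only finitely many $A_k$ contain $n$. If there are any and $k$ is the largest index, then $n\notin A_{k+1}$, i.e.\ $\|n\omega\|\ge\tau_{k+1}/q_{k+1}=e^{-w_k}$. If there are none, $\|n\omega\|\ge\tau_0/q_0=\frac18$. So, by \eqref{eq:eps} and Lemma~\ref{lem:count},
\begin{equation}\label{eq:K0}
K_0(n)=n\log8+\sum_kg_k(n)w_k
\end{equation}
satisfies $K_0(0)=0$ and (i), (ii) of Lemma~\ref{lem:major} with $\theta=1$; the sum is finite for each $n$. Put $u_k=q_k^{-1}\log(8(k+2)^2)$, so that $w_k=q_k(b_k+u_k)$, and let $U$ be a universal bound for $\sum u_k$. If $b_k\le b^*$ for all $k$, Lemma~\ref{lem:count} gives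
\begin{equation}\label{eq:upper}
\sum_kg_k(n)w_k\le n\sum_{q_k\le n}(1+\eta_k)(b_k+u_k)\le n\big(S(n)+b^*+\tfrac32U\big),
\end{equation}
where $\sum\eta_kb_k\le b^*\sum\eta_k\le b^*$ was used.

\section{Sufficiency: $(*)$ implies (P)}\label{sec:suff}

For a given $A$ we need $K$ as in Proposition~\ref{prop:crit}, hence $K(n)=n\ell(n)+O(n)$. By Section~\ref{sec:count} the small divisors are taken care of by a summand of size about $nS(n)$. To this we may add $n\psi(n)$ with any nondecreasing $\psi$, after subtracting the constant $\psi(1)$ from $\psi$ to make it nonnegative: the new summand is superadditive and nondecreasing, so (i) and (ii) persist. So we want a nondecreasing $\psi$ with $\psi+S=\ell+O(1)$. The least nondecreasing function with $\psi+S\ge\ell$ is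
\[
\psi(n)=\max_{1\le m\le n}\big(\ell(m)-S(m)\big),
\]
and \eqref{eq:star} with supremum $D$ says precisely that it satisfies $\psi+S\le\ell+D$:
\begin{equation}\label{eq:psi}
\psi(n)+S(n)=\max_{1\le m\le n}\big(\ell(m)+S(n)-S(m)\big)\le\ell(n)+D .
\end{equation}

\begin{proof}[Proof of \eqref{eq:star}$\Rightarrow$$(\mathrm P)$]
By Lemma~\ref{lem:starsup}, $b^*:=\sup b_k<\infty$. Let $K(0)=0$ and, for $n\ge1$,
\[
K(n)=n\log8+n\big(\psi(n)-\psi(1)\big)+\sum_kg_k(n)w_k .
\]
We verify the hypotheses of Proposition~\ref{prop:crit}; $C$ denotes constants independent of $n$ and $m$.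

(i) If $\phi$ is nondecreasing, $a\phi(a)+b\phi(b)\le(a+b)\phi(a+b)$ for $a,b\ge1$; the other summands are superadditive, and the case $ab=0$ is trivial.

(ii) This holds for $K_0$ in \eqref{eq:K0}, and the additional summand $n(\psi(n)-\psi(1))$, which is $0$ for $n=0,1$, is nondecreasing.

(iv) By \eqref{eq:upper} and \eqref{eq:psi}, $K(n)\le n(\psi(n)+S(n))+Cn\le L(n)+Cn$ for $n\ge1$. Since $L(n-1)\le L(n)$ for $n\ge2$, and $K(0)=0=L(1)$, (iv) follows.

(iii) Let $J=\{k:q_{k+1}\ge q_k/\tau_k\}$. For $k\notin J$ we have $b_k\le q_k^{-1}\log(8(k+1)^2q_k)$. As $x^{-1}\log(8(k+1)^2x)$ is decreasing in $x\ge1$ and $q_k\ge F_{k+1}$, it follows that $\sum_{k\notin J}b_k\le U_1$ with $U_1$ universal. For $k\in J$ and $q_k\le n$, Lemma~\ref{lem:count} and $w_k\ge q_kb_k$ give $g_k(n)w_k\ge(n-q_k)b_k$. Hence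
\[
\sum_kg_k(n)w_k\ge\sum_{k\in J,\,q_k\le n}(n-q_k)b_k\ge nS(n)-nU_1-b^*\sum_{q_k\le n}q_k\ge nS(n)-nU_1-4b^*n .
\]
The last step holds since, by $q_{k+2}\ge2q_k$, the $q_k\le n$ with $k$ of a given parity sum to at most $2n$. With $\psi(n)\ge\ell(n)-S(n)$ we get $K(n)\ge L(n)-Cn$ for $n\ge1$. For $m\ge3$, condition 1 gives $L(m)\le L(m-2)+2C_1m$, so $L(m)\le K(m-2)+Cm$. For $m=2$ both $L(2)$ and $K(0)$ vanish. So (iii) holds.
\end{proof}

If $\omega$ is a Brjuno number, \eqref{eq:star} is immediate because $\ell$ is nondecreasing, and the known sufficiency of Brjuno's condition is recovered.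

\section{Necessity: (P) implies $(*)$}\label{sec:nec}

Now we must show that losses really add up. For this we need one family of germs for which this is known with a bounded error, the quadratic polynomials.

\subsection{The input and the strategy}
For irrational $\alpha$ let $P_\alpha(z)=e^{2\pi i\alpha}z+z^2$, and let $B(\alpha)=\sum_{n\ge0}\frac{\log q_{n+1}}{q_n}$, formed with the convergents of $\alpha$. If $P_\alpha$ has a convergent linearization, the \emph{Siegel disk} $\Delta$ is the component of the Fatou set containing $0$. Its \emph{conformal radius} $r(\alpha)$ is the number $r$ for which there is a conformal isomorphism $\varphi$ from the disk $D_r=\{|z|<r\}$ onto $\Delta$ with $\varphi(0)=0$, $\varphi'(0)=1$.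

\begin{theorem}[Buff and Ch\'eritat \cite{BC}]\label{thm:BC}
There is a constant $C_{BC}$ such that $B(\alpha)+\log r(\alpha)<C_{BC}$ for every irrational $\alpha$ with $B(\alpha)<\infty$.
\end{theorem}

If the linearization $H$ of $P_\alpha$ has radius of convergence $R>0$, then
\begin{equation}\label{eq:Rr}
R\le r(\alpha).
\end{equation}
Indeed, $P_\alpha\circ H=H\circ R_\lambda$ on $D_R$, where now $\lambda=e^{2\pi i\alpha}$. So for $0<t<R$ the iterates of $P_\alpha$ are uniformly bounded on the connected open set $H(D_t)\ni0$. By Montel's theorem this set lies in the Fatou set, hence in $\Delta$. Thus $\varphi^{-1}\circ H$ maps $D_t$ into $D_r$, fixes $0$ and has derivative $1$ there, and the Schwarz lemma gives $t\le r$. Let $t\to R$.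

\emph{Strategy.} Given a window $(p,Q]$ with $Q=q_k$, let $\omega'$ have the partial quotients of $\omega$ up to the $(k+1)$st and all later ones equal to $1$. Then $B(\omega')\ge S(Q)$, and by Theorem~\ref{thm:BC} the linearization of $P_{\omega'}$ has radius of convergence at most $e^{-S(Q)+C}$. We bound this radius from below by linearizing in three stages. The first two are carried out for $P_\omega$, to which (P) applies; they can be used for $P_{\omega'}$ because $\omega'$ is very close to $\omega$. In terms of logarithmic growth rates as in Section~\ref{sec:onediv}: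
\begin{enumerate}
\item Degrees up to $p$: the estimates of Section~\ref{sec:count} give a loss of $S(p)$.
\item Degrees from $p+1$ to $Q+1$: here we apply (P) itself to the remaining germ $\lambda z+O(z^{p+1})$. After rescaling, such a germ may start with rate $\ell(p)$, and its linearization has rate at most $\ell(Q)+O(1)$ up to degree $Q+1$. The loss is $\ell(Q)-\ell(p)$.
\item All higher degrees, with $\omega$ replaced by $\omega'$: the loss is bounded.
\end{enumerate}
So the radius of convergence is at least $e^{-S(p)-\ell(Q)+\ell(p)-C}$. Comparing the two bounds gives \eqref{eq:star}.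

For $R>0$ we say that a series $\phi=\sum_{n\ge1}\phi_nz^n$ is \emph{$R$-bounded} if $|\phi_n|\le R^{n-1}$ for all $n\ge1$. The following rules are used repeatedly.

\begin{lemma}\label{lem:rates}
Let $R,T,c>0$.
\begin{enumerate}
\item[(a)] If $\phi$ is $R$-bounded and $|\chi_n|\le cT^{n-1}$ for all $n\ge1$, then $|(\phi\circ\chi)_n|\le c(T+cR)^{n-1}$. In particular, if $\phi$ is $R$-bounded and $\chi$ is $T$-bounded, then $\phi\circ\chi$ is $(R+T)$-bounded.
\item[(b)] If $\phi=z+\cdots$ is $R$-bounded, then $\phi^{-1}$ is $9R$-bounded.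
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\phi\circ\chi$ is majorized by the composition of $\frac z{1-Rz}$ with $\frac{cz}{1-Tz}$, which is $\frac{cz}{1-(T+cR)z}$.
(b) $\phi^{-1}=y-\sum_{n\ge2}\phi_n(\phi^{-1})^n$ is majorized by the solution of $w=y+\sum_{n\ge2}R^{n-1}w^n$. Then $Rw=s(Ry)$, so $w$ has coefficients $s_nR^{n-1}\le(9R)^{n-1}$.
\end{proof}

\emph{From now on we assume (P).} By Lemma~\ref{lem:supb}, $b^*:=\sup b_k<\infty$. Write $h_n(F)$ for the coefficients of the linearization of $F$.

\subsection{Uniformity}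
Stage 2 needs (P) with constants that do not depend on the germ. Let $\mathcal B$ be the set of $F=\lambda z+\sum_{n\ge2}f_nz^n$ with $|f_n|\le M_n$ for all $n\ge2$.

\begin{lemma}\label{lem:uniform}
There is $C_2\ge1$ with $|h_n(F)|\le C_2^{n-1}M_n$ for all $F\in\mathcal B$ and $n\ge2$.
\end{lemma}

\begin{proof}
By \eqref{eq:rec}, $h_n$ is a polynomial in $f_2,\dots,f_n$. Conjugation by $z\mapsto\rho z$ replaces $f_m$ by $\rho^{m-1}f_m$ and $h_n$ by $\rho^{n-1}h_n$. So every monomial of $h_n$ has weight $n-1$ when $f_m$ is given the weight $m-1\ge1$, and hence degree at most $n-1$.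

$\mathcal B$ is a product of closed disks, hence compact and metrizable. By (P) it is the union over $c\in\mathbb N$ of the closed sets $\{F\in\mathcal B:|h_n(F)|\le c^nM_n\ \forall n\ge2\}$. By Baire's theorem, for some $c\ge1$ this set contains $\{F\in\mathcal B:|f_n-f_n^0|<\delta,\ 2\le n\le N\}$ for some $N\ge2$, $\delta>0$ and $f_2^0,\dots,f_N^0$; moving the center slightly and decreasing $\delta$, we may assume $|f_n^0|+\delta\le M_n$ for $2\le n\le N$.

Let $F\in\mathcal B$, and let $F_t$ have coefficients $f_n^0+t(f_n-f_n^0)$ for $2\le n\le N$ and $f_n$ for $n>N$, so $F_1=F$. Put $t_0=\delta/(4\max_{2\le n\le N}M_n)<1$. For complex $t$ with $|t|\le t_0$ and $2\le n\le N$, the $n$th coefficient of $F_t$ differs from $f_n^0$ by at most $2M_nt_0\le\delta/2$, and so has modulus at most $M_n$. Hence $F_t$ is in $\mathcal B$ and lies in the above set. Thus $v(t)=h_n(F_t)$ is a polynomial of degree at most $n-1$ with $|v|\le c^nM_n$ on $|t|\le t_0$. The maximum principle for $v(t)/t^{n-1}$ on $|t|\ge t_0$, including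 $\infty$, gives $|v(1)|\le t_0^{-(n-1)}c^nM_n$. As $c^n\le c^{2(n-1)}$ for $n\ge2$, $C_2=c^2/t_0$ works.
\end{proof}

\subsection{Killing the terms of degree at most $Q+1$}
We must bound $\sum_{m<q_k\le n}b_k-\ell(n)+\ell(m)$ from above. If no $q_k$ lies in $(m,n]$, this is $\le0$. Otherwise, lowering $n$ to the largest $q_k\le n$ leaves the sum unchanged and does not increase $\ell(n)$. So let $m=p\ge1$ and $n=Q=q_k>p$. Then $k\ge1$, and the sum is $S(Q)-S(p)$ with $S(Q)=\sum_{i\le k}b_i$. In the rest of the proof, $C$ denotes constants that may depend on $(M_n)$ and $\omega$ but not on $p$ and $k$; its value may change.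

\paragraph{Degrees up to $p$.} Let $G(z)=P_\omega(z)=\lambda z+z^2$. Lemma~\ref{lem:major} with $\theta=R=1$, $K=K_0$ applies, since the only nonlinear coefficient is $1=e^{K_0(0)}$. By \eqref{eq:sn} and \eqref{eq:upper},
\[
|h_n(G)|\le9^{n-1}e^{K_0(n-1)}\le R_1^{n-1}\quad(1\le n\le p),\qquad R_1=e^{S(p)+C}\ge1 .
\]
Let $H_1$ be the linearization of $G$ truncated at degree $p$; it is $R_1$-bounded. Then $G\circ H_1=H_1\circ R_\lambda+O(z^{p+1})$, so
\[
G_1:=H_1^{-1}\circ G\circ H_1=\lambda z+\sum_{n\ge p+1}g_nz^n .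
\]
By Lemma~\ref{lem:rates}, $H_1^{-1}$ is $9R_1$-bounded, $G\circ H_1$ is $(1+R_1)$-bounded and so $2R_1$-bounded, and $G_1$ is $11R_1$-bounded.

\paragraph{Degrees from $p+1$ to $Q+1$.} Put $\rho=e^{\ell(p)}/(11R_1)$. The germ $\rho^{-1}G_1(\rho z)$ has coefficients $\rho^{n-1}g_n$, which vanish for $2\le n\le p$. For $n\ge p+1$ they satisfy
\[
\rho^{n-1}|g_n|\le e^{(n-1)\ell(p)}\le e^{n\ell(n)}=M_n .
\]
So this germ is in $\mathcal B$, and Lemma~\ref{lem:uniform} gives $\rho^{n-1}|h_n(G_1)|\le C_2^{n-1}M_n$. For $2\le n\le Q+1$,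
\[
\frac{L(n)}{n-1}\le\frac{L(Q+1)}Q\le\frac{L(Q)+C_1Q}Q=\ell(Q)+C_1 .
\]
Hence $|h_n(G_1)|\le R_2^{n-1}$ for $n\le Q+1$, where
\[
R_2=11R_1C_2\,e^{C_1}e^{\ell(Q)-\ell(p)}=e^{S(p)+\ell(Q)-\ell(p)+C}\ge R_1 .
\]
Let $H_2$ be the linearization of $G_1$ truncated at degree $Q+1$, and $\Phi=H_1\circ H_2$. Then
\begin{equation}\label{eq:Phi}
\Phi^{-1}\circ G\circ\Phi=H_2^{-1}\circ G_1\circ H_2=\lambda z+O(z^{Q+2}),
\end{equation}
and, by Lemma~\ref{lem:rates}, $\Phi$ is $2R_2$-bounded (as $R_1+R_2\le2R_2$) and $\Phi^{-1}$ is $18R_2$-bounded.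

\subsection{Changing the rotation number}
Let $\omega'$ have the partial quotients $a_0,\dots,a_{k+1}$ of $\omega$ followed by $a'_i=1$ for $i\ge k+2$. Primes denote objects belonging to $\omega'$. Then $q'_i=q_i$ for $i\le k+1$ and $q'_{i+1}\le2q'_i$ for $i\ge k+1$. So $\omega'$ is a Brjuno number, and
\begin{equation}\label{eq:Bprime}
B(\omega')\ge\sum_{i\le k}b_i=S(Q).
\end{equation}
Both numbers have the convergent $p_{k+1}/q_{k+1}$, so $|\omega-\omega'|<2/q_{k+1}^2$. With $\lambda'=e^{2\pi i\omega'}$ and $t_*=\lambda'-\lambda$ we have $|t_*|\le13/q_{k+1}^2$ and $|t_*|\le2$. Since $P_{\omega'}=G+t_*z$, the germ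
\[
F'=\Phi^{-1}\circ P_{\omega'}\circ\Phi=\lambda'z+\sum_{m\ge2}f'_mz^m
\]
is the value at $t=t_*$ of $\Phi^{-1}\circ(G\circ\Phi+t\Phi)$. Let $c_n(t)$ be the coefficient of $z^n$ in the latter, a polynomial in $t$. For $|t|\le2$, the coefficients of $G\circ\Phi+t\Phi$ are at most $(1+2R_2)^{n-1}+2(2R_2)^{n-1}\le3(3R_2)^{n-1}$ in modulus, so Lemma~\ref{lem:rates}(a) gives $|c_n(t)|\le3(3R_2+54R_2)^{n-1}=3(57R_2)^{n-1}$. Then $|c_n(t)-c_n(0)|\le6(57R_2)^{n-1}$ for $|t|\le2$, and the Schwarz lemma yields $|c_n(t_*)-c_n(0)|\le3|t_*|(57R_2)^{n-1}$. By \eqref{eq:Phi}, $c_m(0)=0$ for $2\le m\le Q+1$. Altogether,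
\begin{equation}\label{eq:fprime}
|f'_m|\le\begin{cases}39\,q_{k+1}^{-2}\,(57R_2)^{m-1}&(2\le m\le Q+1),\\[2pt]3\,(57R_2)^{m-1}&(m\ge Q+2).\end{cases}
\end{equation}

\subsection{Linearizing $F'$}
There remain infinitely many divisors of level $k$, of size about $1/q_{k+1}$, for instance near the multiples of $Q$. They cost nothing more, because up to degree $Q+1$ the germ $F'$ is even closer to linear than these divisors are to zero, and from degree $Q+2$ on a factor $q_{k+1}\le e^{b^*Q}$ in a coefficient changes the growth rate only by a bounded amount. We make this precise by Lemma~\ref{lem:major}, applied to $\omega'$ and $F'$ with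
\[
\theta=\frac{\tau_{k+1}}{q_{k+1}}=\frac1{8(k+2)^2q_{k+1}}<1 .
\]

\emph{Coefficients.} We have $|f'_m|\le\theta R_3^{m-1}$ for all $m\ge2$, with some $R_3=CR_2$. For $m\le Q+1$ this follows from \eqref{eq:fprime}, because $39q_{k+1}^{-2}/\theta=312(k+2)^2/q_{k+1}$ is universally bounded by \eqref{eq:fib}. For $m\ge Q+2$ it follows from
\[
\frac3\theta=24(k+2)^2e^{b_kq_k}\le e^{Cq_k}\le e^{C(m-1)},
\]
where $b_k\le b^*$ and $q_k\ge F_{k+1}$ were used.

\emph{Divisors.} Let $T(n)=\sum_{i\ge k+1}g'_i(n)w'_i$, with the functions of Section~\ref{sec:count} for $\omega'$. Then $T$ is superadditive, nondecreasing and nonnegative, and $T(0)=0$. We claim that for $n\ge1$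
\[
|\lambda'^{\,n}-1|^{-1}\le\|n\omega'\|^{-1}\le\theta^{-1}e^{T(n)-T(n-1)} .
\]
The first inequality follows from \eqref{eq:eps}. For the second, if $n\in A'_i$ for some $i\ge k+1$, take the largest such $i$. Then $n\notin A'_{i+1}$, so $\|n\omega'\|^{-1}\le e^{w'_i}\le e^{T(n)-T(n-1)}$, and $\theta^{-1}>1$. Otherwise $n\notin A'_{k+1}$, so $\|n\omega'\|\ge\tau_{k+1}/q'_{k+1}=\theta$, while $T(n)\ge T(n-1)$. Moreover, by Lemma~\ref{lem:count} and $q'_{i+1}\le2q'_i$ for $i\ge k+1$,
\[
T(n)\le\frac32\,n\sum_{i\ge k+1}\Big(\frac{\log(2q'_i)}{q'_i}+u'_i\Big)\le U'n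
\]
with $U'$ universal.

Now Lemma~\ref{lem:major} with $K=T$ and $R=R_3$ gives $|h_n(F')|\le s_nR_3^{n-1}e^{T(n-1)}$; its hypothesis on the coefficients holds because $T\ge0$. By \eqref{eq:sn}, the linearization $H_{F'}$ of $F'$ is therefore $9e^{U'}R_3$-bounded.

\subsection{Conclusion}
Since $P_{\omega'}\circ\Phi=\Phi\circ F'$ and $F'\circ H_{F'}=H_{F'}\circ R_{\lambda'}$, uniqueness shows that $\Phi\circ H_{F'}$ is the linearization of $P_{\omega'}$. By Lemma~\ref{lem:rates} it is $(2R_2+9e^{U'}R_3)$-bounded, hence $CR_2$-bounded, so its radius of convergence is at least $(CR_2)^{-1}$. By \eqref{eq:Rr}, Theorem~\ref{thm:BC} and \eqref{eq:Bprime},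
\[
-\big(S(p)+\ell(Q)-\ell(p)\big)-C\le\log r(\omega')\le C_{BC}-B(\omega')\le C_{BC}-S(Q).
\]
That is, $S(Q)-S(p)\le\ell(Q)-\ell(p)+C$ with $C$ independent of $p$ and $k$. This is \eqref{eq:star}, and the proof of Theorem~\ref{thm:sharp} is complete. \qed

\begin{thebibliography}{9}
\bibitem{BC} X. Buff, A. Ch\'eritat, \emph{Upper bound for the size of quadratic Siegel disks}, Invent. Math. \textbf{156} (2004), 1--24.
\bibitem{CM} T. Carletti, S. Marmi, \emph{Linearization of analytic and non--analytic germs of diffeomorphisms of $({\mathbb C},0)$}, arXiv:math/0003105 (2000).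
\end{thebibliography}

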